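# Adding a club of $\lambda^+$ with no ground model subset of size $\lambda$

## 1. Generic conditions, properness on a stationary set, presaturation

**Conventions.** $V$ is the ground model, and $q\le p$ means that $q$ is the stronger condition. A poset may be a preorder: distinct conditions may extend each other (Section 4 shows that passing to the antisymmetric quotient changes nothing). A set of conditions is *open* if it is closed under extension. Throughout, $\lambda$ is a singular cardinal, $\kappa=\mathrm{cf}(\lambda)<\lambda$, and $\lambda^+$ means $(\lambda^+)^V$. A club of $\lambda^+$ is a closed unbounded subset of $\lambda^+$. $H_\theta$ is the set of all sets whose transitive closure has size $<\theta$. A poset is cardinal preserving if every cardinal of $V$ is a cardinal of the extension.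

We use these textbook facts.

* **(T1)** A $\nu$-c.c. poset ($\nu$ regular uncountable) keeps regular cardinals $\ge\nu$ regular. A poset that adds no new sequences of length $<\nu$ of elements of $V$ keeps regular cardinals $\le\nu$ regular. A poset of size $\le\nu$ is $\nu^+$-c.c.
* **(T2)** Mixing: given a maximal antichain $A$ and names $\dot x_a$ $(a\in A)$, there is a name $\dot x$ with $a\Vdash\dot x=\dot x_a$ for all $a\in A$. So if $\exists x\,\varphi(x)$ is forced, then $\varphi(\dot x)$ is forced for some name $\dot x$.
* **(T3)** Every name for a subset of an ordinal $\delta$ is forced equal to a nice name $\bigcup_{\alpha<\delta}\{\check\alpha\}\times A_\alpha$, where each $A_\alpha$ is an antichain.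
* **(T4)** If $M\prec H_\theta$, $\lambda\subseteq M$, $x\in M$ and $|x|\le\lambda$, then $x\subseteq M$: for nonempty $x$, $M$ contains a surjection from the cardinal $|x|\subseteq\lambda\subseteq M$ onto $x$.
* **(T5)** If $\mathbb R\in H_\theta$ is a poset, $\theta$ is regular and $g$ is $\mathbb R$-generic, then $H_\theta[g]:=H_\theta^{V[g]}$ consists of the values of the names in $H_\theta$. For each formula $\varphi$, the relation $p\Vdash$ "$H_\theta[g]\models\varphi(\dot x,\ldots)$" is definable over $H_\theta$.

**Definition 1.** Let $\mu$ be a regular cardinal. $\mathcal P_\mu(H_\theta)$ is the set of subsets of $H_\theta$ of size $<\mu$. A set $K\subseteq\mathcal P_\mu(H_\theta)$ is *club* if every element of $\mathcal P_\mu(H_\theta)$ is contained in an element of $K$, and $K$ is closed under unions of nonempty $\subseteq$-increasing sequences of length $<\mu$. A set is *stationary* if it meets every club.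

*Example.* For $\mu=\lambda^+$, the set of $M\prec(H_\theta,\in,\mathbb P)$ with $\lambda\subseteq M$ and $|M|=\lambda$ is club. It is cofinal by Löwenheim–Skolem, and the union of an increasing chain of elementary submodels is elementary.

**Definition 2.** Let $M\prec(H_\theta,\in,\mathbb P)$. A condition $q$ is *$(M,\mathbb P)$-generic* if for every dense $D\subseteq\mathbb P$ with $D\in M$, $q$ forces $\dot G\cap D\cap M\neq\emptyset$.

*Example.* If $\mathbb P$ is $\lambda^+$-c.c. and $\lambda\subseteq M$, every condition is $(M,\mathbb P)$-generic. Given $D\in M$, choose in $M$ an antichain $A\subseteq D$ that is maximal among antichains contained in $D$. As $D$ is dense, $A$ is a maximal antichain of $\mathbb P$. Since $|A|\le\lambda$, (T4) gives $A\subseteq M$, and every generic $G$ meets $A\subseteq D\cap M$.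

**Definition 3.** $\mathbb P$ is *$\mu$-proper on a stationary set* if for all sufficiently large regular $\theta$ there is a stationary $S\subseteq\mathcal P_\mu(H_\theta)$ such that for every $M\in S$ with $M\prec(H_\theta,\in,\mathbb P)$ and every $p\in M\cap\mathbb P$ there is an $(M,\mathbb P)$-generic $q\le p$.

*Example and non-example.* Every $\lambda^+$-c.c. poset is $\lambda^+$-proper on a stationary set, by the two previous examples. The poset $\mathrm{Col}(\omega,\lambda^+)$ of finite partial functions from $\omega$ to $\lambda^+$ is not. Suppose $|M|\le\lambda$ and $q$ is generic for $M$. The dense sets $D_n=\{p:n\in\mathrm{dom}(p)\}$ are in $M$, so $q$ forces that the generic function $f$ has $f(n)\in M$ for every $n$. But $f$ is onto $\lambda^+\not\subseteq M$.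

**Definition 4.** $\mathbb P$ is *$\lambda^+$-presaturated* if for every family $\{A_i:i<\lambda\}$ of maximal antichains, the set of $q$ such that for each $i<\lambda$ at most $\lambda$ elements of $A_i$ are compatible with $q$ is dense.

*Example and non-example.* The poset of partial functions from $\lambda^+$ to $2$ of size $\le\lambda$ is $\lambda^+$-presaturated. Given $q_0$, build a decreasing sequence of length $\lambda$ whose $i$-th step goes below an element of $A_i$, taking unions at limits. The final union is below one element of each $A_i$, so it is compatible with exactly one. Again $\mathrm{Col}(\omega,\lambda^+)$ fails. Let $A_n=\{\{(n,\alpha)\}:\alpha<\lambda^+\}$, with repetitions to get $\lambda$ antichains. Any $q$ is compatible with all $\lambda^+$ elements of $A_n$ when $n\notin\mathrm{dom}(q)$.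

## 2. Clubs that avoid large ground model sets: the problem and three obstacles

The following question is from Noah Schoem, "Destroying Saturation while Preserving Presaturation at an Inaccessible; an Iterated Forcing Argument", arXiv:1909.06704 (2019).

**Question.** Let $\lambda$ be singular and assume GCH. Is there a cardinal preserving poset that is $\lambda^+$-proper on a stationary set (or even just $\lambda^+$-presaturated) and adds a club $C\subseteq\lambda^+$ such that $X\not\subseteq C$ whenever $X\in V$ and $|X|^V\ge\lambda$?

So $C$ must be large, but it must not contain any set of size $\lambda$ that $V$ can see. Three families of posets can be ruled out by hand.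

**Observation A (good chain condition is too tame).** *If $\mu$ is regular uncountable and $\mathbb P$ is $\mu$-c.c., every club of $\mu$ in the extension contains a club of $\mu$ that lies in $V$. In particular no $\lambda^+$-c.c. poset answers the question.* Let $\dot C$ be a name for a club. For $\alpha<\mu$, a maximal antichain of conditions deciding $\min(\dot C\setminus(\alpha+1))$ has size $<\mu$, so the decided values have a supremum $f(\alpha)<\mu$. The set $E$ of limit ordinals $\delta<\mu$ with $f(\alpha)<\delta$ for all $\alpha<\delta$ is a club in $V$. If $\delta\in E$ and $\alpha<\delta$, then $C$ has an element in $(\alpha,f(\alpha)]\subseteq(\alpha,\delta)$. So $\delta$ is a limit of $C$, and $\delta\in C$.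

**Observation B (new bounded sets are needed).** *If $\lambda^+$ stays regular and $C\cap\gamma\in V$ for all $\gamma<\lambda^+$, then $C$ contains a set in $V$ of size $\lambda$.* Indeed $C$ has order type $\lambda^+$, so some $\gamma<\lambda^+$ has $\mathrm{otp}(C\cap\gamma)=\lambda$. Take $X=C\cap\gamma$.

This kills the first poset one would write down: closed bounded $c\subseteq\lambda^+$ in $V$ with $|c|<\lambda$, ordered by end-extension. Every initial segment of its generic club $C$ is an initial segment of a condition, so it has size $<\lambda$ in $V$. Hence $\mathrm{otp}(C)\le\lambda$. Then $\lambda^+$ is a union of at most $|\lambda|$ ordinals of size at most $|\lambda|$, so it is collapsed.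

So we should first add some new bounded sets, by a poset $\mathbb R$ that leaves cardinals alone, and then shoot the club in $V[g]$ with conditions from $V[g]$. How small can $\mathbb R$ be?

**Observation C (a first step of size $<\mathrm{cf}(\lambda)$ cannot suffice).** *Let $|\mathbb R'|<\mathrm{cf}(\lambda)$, let $g$ be $\mathbb R'$-generic, and let $W\supseteq V[g]$ be an outer model in which $\lambda^+$ is a cardinal and all of whose bounded subsets of $\lambda^+$ lie in $V[g]$. Then every unbounded $C\subseteq\lambda^+$ in $W$ has a subset $X\in V$ with $|X|^V=\lambda$.*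

*Proof.* As $|\mathbb R'|<\lambda$, $\lambda$ is a cardinal in $V[g]$. It is still one in $W$, since a collapse of $\lambda$ could be coded by a bounded subset of $\lambda^+$, which would be in $V[g]$. So $\lambda^+$ is the successor of $\lambda$ in $W$ and is regular there, and some $\gamma<\lambda^+$ has $\mathrm{otp}(C\cap\gamma)=\lambda$. Write $C\cap\gamma=\tau^g$ and, for $p\in\mathbb R'$, let $\tau[p]=\{\alpha<\lambda^+:p\Vdash\alpha\in\tau\}\in V$. Every element of $\tau^g$ is forced into $\tau$ by some $p\in g$, so
$$C\cap\gamma=\bigcup_{p\in g}(\tau[p]\cap\gamma).$$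
Suppose all these sets, for $p\in g$, had size $<\lambda$ in $V$. Let $s$ be the supremum of those $|\tau[p]\cap\gamma|^V$, $p\in\mathbb R'$, that are $<\lambda$. As $|\mathbb R'|<\mathrm{cf}(\lambda)$, $s<\lambda$, so $|C\cap\gamma|\le|\mathbb R'|\cdot s<\lambda$ in $V[g]$, a contradiction. So some $\tau[p]\cap\gamma\subseteq C$ with $p\in g$ has size $\lambda$. $\square$

Two things come out of this. The first step should have size at least $\kappa$. And the sets $\tau[p]$ are the right tool: a ground model set $X$ is contained in $\tau^g$ only if $X\subseteq\tau[p]$ for some $p\in g$. We have to keep every $\tau[p]$ smaller than $\lambda$.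

## 3. The theorem, and a closed set of size $\lambda$ hidden by Cohen coins

Let $\chi\le\kappa$ be an infinite regular cardinal with $\chi^{<\chi}=\chi$ and $\kappa^{<\chi}=\kappa$. The choice $\chi=\omega$ is always possible. Under GCH, $\chi=\kappa$ is possible.

**Theorem.** *There is a poset $\mathbb P$, a two-step iteration $\mathbb R*\dot{\mathbb Q}$ with $|\mathbb R|=\kappa$ and $\Vdash_{\mathbb R}$ "$\dot{\mathbb Q}$ adds no new $\lambda$-sequences of elements of $V^{\mathbb R}$", such that:*

1. *$\mathbb P$ adds a club $C\subseteq\lambda^+$ such that $X\not\subseteq C$ whenever $X\in V$ and $|X|^V\ge\lambda$.*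
2. *Regular cardinals $\le\lambda^+$ of $V$ stay regular. All cardinals $\le\lambda^+$ and all cardinals $>2^\lambda$ are preserved. If $2^\lambda=\lambda^+$ (in particular under GCH), all cardinals and cofinalities are preserved.*
3. *$\mathbb P$ is $\lambda^+$-proper on a stationary set.*
4. *$\mathbb P$ is $\lambda^+$-presaturated. In fact, given $\lambda$ maximal antichains, densely many $q$ are compatible with at most $\chi$ elements of each.*
5. *$\mathbb P$ adds no new sequences of length $<\chi$ of elements of $V$. Under GCH with $\chi=\kappa$, $\mathbb P$ preserves GCH.*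

Under GCH, items 1–4 answer the question: yes, with the stronger property. With $\chi=\omega$, items 1, 3, 4 and the preservation of cardinals $\le\lambda^+$ and $>2^\lambda$ hold in ZFC for every singular $\lambda$.

**The first step.** Let $\mathbb R$ be the set of partial functions $p:\kappa\to2$ with $|p|<\chi$, ordered by $\supseteq$. For $g$ generic let $r=\bigcup g:\kappa\to2$. We think of $r$ as $\kappa$ coins.

* $|\mathbb R|=\kappa^{<\chi}=\kappa$.
* $\mathbb R$ is $<\chi$-closed: a union of fewer than $\chi$ decreasing conditions has size $<\chi$, as $\chi$ is regular.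
* $\mathbb R$ is $\chi^+$-c.c.: given $\chi^+$ conditions, $\chi^{<\chi}=\chi$ and the $\Delta$-system lemma give $\chi^+$ of them whose domains form a $\Delta$-system with some root of size $<\chi$. There are at most $\chi^{<\chi}=\chi$ functions from the root to $2$, so two of these conditions agree on the root, and they are compatible.
* By (T1), closure handles regular cardinals $\le\chi$ and the chain condition handles those $>\chi$. So $\mathbb R$ preserves cofinalities, hence cardinals.

For $p\in\mathbb R$ let $\rho(p)=\min\{\xi:\mathrm{dom}(p)\subseteq\xi\}$, the place from which on $p$ knows no coin. As $|p|<\chi\le\kappa$ and $\kappa$ is regular, $\rho(p)<\kappa$. If $p,q$ are compatible, then $p\cup q\in\mathbb R$ and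
$$\rho(p\cup q)=\max(\rho(p),\rho(q)).\tag{1}$$
Fix in $V$ a nondecreasing sequence $\langle\lambda_\xi:\xi<\kappa\rangle$ of infinite cardinals $<\lambda$, cofinal in $\lambda$.

**Definition 5.** For an $\mathbb R$-name $\tau$ for a subset of $\lambda^+$, put $\tau[p]=\{\alpha<\lambda^+:p\Vdash\alpha\in\tau\}$. Call $\tau$ *$\xi$-slow* if $|\tau[p]|\le\lambda_{\rho(p)}$ for all $p$ with $\rho(p)\ge\xi$, and *slow* if it is $\xi$-slow for some $\xi<\kappa$.

If $p'\le p$, then $\tau[p]\subseteq\tau[p']$. A $\xi$-slow name is $\xi'$-slow for all $\xi'\ge\xi$. Slowness depends only on the name up to forced equality, since $\tau[p]$ does.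

*Example, with $\lambda=\aleph_\omega$, $\kappa=\chi=\omega$, $\lambda_n=\aleph_n$.* Here $\mathbb R$ adds one Cohen real $r:\omega\to2$. Let $\delta_0=0$ and $\delta_{n+1}=\omega_n$, so that the blocks $[\delta_n,\delta_{n+1}]$ have size $\aleph_n$. In $V[g]$ let
$$c=\{\delta_n:n<\omega\}\cup\{\omega_\omega\}\cup\bigcup\{[\delta_n,\delta_{n+1}]:r(n)=0\}.$$
This is closed: a limit point below $\omega_\omega$ lies in some $[\delta_n,\delta_{n+1}]$, and is either an endpoint or interior to a block with $r(n)=0$. Its size is $\aleph_\omega$, as $r(n)=0$ infinitely often. Let $\tau$ be the obvious name. For $\alpha$ strictly inside the $n$-th block, $p\Vdash\alpha\in\tau$ iff $p(n)=0$. So $\tau[p]$ consists of countably many endpoints and $\omega_\omega$, plus finitely many blocks with index $<\rho(p)$. Hence $|\tau[p]|\le\aleph_{\rho(p)}$, and $\tau$ is $0$-slow. If $X\in V$ and $X\subseteq c$, then $X\subseteq\tau[p]$ for some $p\in g$, so $|X|^V<\aleph_\omega$. A closed set of size $\lambda$ has been hidden from $V$.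

*Non-example.* Let $\tau$ name $\lambda$ if $r(0)=0$, and $\{0\}$ otherwise. If $p(0)=0$, then $\tau[p]=\lambda$, so $\tau$ is not slow. One coin must not release too much.

## 4. The poset $\mathbb R*\dot{\mathbb Q}$ of slow closed bounded sets

**Definition 6.** In $V[g]$ let $\mathbb Q$ be the set of nonempty closed bounded $c\subseteq\lambda^+$ of the form $c=\tau^g$ with $\tau\in V$ slow, ordered by $c'\le c$ iff $c'\cap(\max c+1)=c$. A name $\sigma$ is *good* if it is slow and $1\Vdash$ "$\sigma$ is a nonempty closed bounded subset of $\lambda^+$". Let $\mathcal N$ be the set of good nice names; every good name is forced equal to one in $\mathcal N$.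

*Example.* The name $\tau$ of the previous example is good, and its value $c$ is in $\mathbb Q$. If $c\in V$ is nonempty, closed and bounded with $|c|<\lambda$, then $\check c$ is good: $\check c[p]=c$, which has size $\le\lambda_{\rho(p)}$ as soon as $\lambda_{\rho(p)}\ge|c|$.

**(F0)** *If $c\in\mathbb Q$, $X\in V$ and $X\subseteq c$, then $|X|^V<\lambda$.* This is why slow names were introduced. Let $c=\tau^g$ with $\tau$ $\xi$-slow. Some $p\in g$ forces $X\subseteq\tau$. By genericity $g$ contains conditions with a point $\ge\xi$ in their domain, so after extending $p$ inside $g$ we have $\rho(p)\ge\xi$. Then $X\subseteq\tau[p]$, so $|X|\le\lambda_{\rho(p)}<\lambda$.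

**(F1)** *If $c\in\mathbb Q$ and $\max c\le\beta<\lambda^+$, then $c\cup\{\beta\}\in\mathbb Q$ and $c\cup\{\beta\}\le c$.* This lets us lengthen conditions. If $c=\tau^g$ and $\tau'$ names $\tau\cup\{\beta\}$, then $\tau'[p]\subseteq\tau[p]\cup\{\beta\}$. Since the $\lambda_\xi$ are infinite, $\tau'$ is slow. The rest is clear.

**(F2)** *Every $c\in\mathbb Q$ is $\sigma^g$ for some $\sigma\in\mathcal N$.* This replaces names that are good only below a condition by names good everywhere. Let $c=\tau^g$ with $\tau$ $\eta$-slow, and let $p_0\in g$ force $\tau$ to be nonempty, closed and bounded. Let $\sigma$ name $\tau$ if $p_0\in g$, and $\{0\}$ otherwise. Then $1$ forces $\sigma$ to be nonempty, closed and bounded. Let $\rho(p)\ge\max(\eta,\rho(p_0))$. If $p\perp p_0$, then $p$ forces $p_0\notin g$, so $\sigma[p]=\{0\}$. Otherwise $\sigma[p]\subseteq\sigma[p\cup p_0]=\tau[p\cup p_0]$, and $\rho(p\cup p_0)=\rho(p)\ge\eta$ by (1), so $|\sigma[p]|\le\lambda_{\rho(p)}$. So $\sigma$ is good; replace it by an equivalent nice name.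

Thus $\mathbb Q=\{\sigma^g:\sigma\in\mathcal N\}$ has the name $\dot{\mathbb Q}=\{(\sigma,1):\sigma\in\mathcal N\}$. The two-step iteration, with second coordinates taken from $\mathcal N$, is $\mathbb P=\mathbb R\times\mathcal N$ with
$$(p',\sigma')\le(p,\sigma)\iff p'\le p\ \text{ and }\ p'\Vdash\sigma'\le\sigma.$$
This is a preorder, since $p''\le p'$ and $p''\Vdash\sigma''\le\sigma'$, $p'\Vdash\sigma'\le\sigma$ give $p''\Vdash\sigma''\le\sigma$.

**(F3)** *Let $G$ be $\mathbb P$-generic over $V$, $g=\{p:\exists\sigma\,(p,\sigma)\in G\}$ and $h=\{\sigma^g:\exists p\,(p,\sigma)\in G\}$. Then $g$ is $\mathbb R$-generic over $V$, $h$ is $\mathbb Q$-generic over $V[g]$, and $G=\{(p,\sigma)\in\mathbb P:p\in g,\ \sigma^g\in h\}$.* In particular $V[G]=V[g][h]$.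

*Proof.* **Genericity of $g$.** $g$ is directed because $G$ is. If $(p,\sigma)\in G$ and $p\le p_1$, then $(p,\sigma)\le(p_1,\sigma)$, so $p_1\in g$. If $D\subseteq\mathbb R$ is dense, $\{(p,\sigma):p\in D\}$ is dense in $\mathbb P$, so $g$ meets $D$.

**The equation for $G$.** This will let us put conditions into $G$. "$\subseteq$" is clear. Let $p\in g$ and $\sigma^g=\tau^g$ with $(q,\tau)\in G$. Some $p'\in g$ forces $\sigma=\tau$. Let $(s,\pi)\in G$ extend $(q,\tau)$ and conditions in $G$ with first coordinates $p$ and $p'$. Then $s\le p,p'$ and $s\Vdash\pi\le\tau=\sigma$, so $(s,\pi)\le(p,\sigma)$ and $(p,\sigma)\in G$.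

**$h$ is a filter.** If $(s,\pi)\in G$ extends $(p,\sigma),(q,\tau)\in G$, then $s\in g$, so $\pi^g\le\sigma^g,\tau^g$. For upward closure, let $\sigma^g\in h$ and $\sigma^g\le\tau^g$ with $\tau\in\mathcal N$. Some $p\in g$ forces $\sigma\le\tau$. By the equation $(p,\sigma)\in G$, and $(p,\sigma)\le(p,\tau)$, so $\tau^g\in h$.

**$h$ is generic.** Let $D=\dot D^g$ be dense in $\mathbb Q$, as forced by $p_0\in g$. Below any $(p,\sigma)$ with $p\le p_0$ there is $(p',\sigma')$ with $p'\Vdash\sigma'\in\dot D$, because the elements of $\mathbb Q$ are named in $\mathcal N$. Hence such a $(p',\sigma')$ lies in $G$, and $\sigma'^g\in D\cap h$. $\square$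

**The antisymmetric quotient.** Let $\bar{\mathbb P}$ be the quotient of $\mathbb P$ by $p\le q\le p$, with classes $[p]$. Generic filters correspond, so items 1, 2, 5 pass to $\bar{\mathbb P}$. For item 3, suppose $\mathbb P\in M\prec H_\theta$ with $\theta$ large; then $\bar{\mathbb P}\in M$, and a class in $M$ has a representative $p\in M$. If $q\le p$ is $(M,\mathbb P)$-generic, then $[q]$ is $(M,\bar{\mathbb P})$-generic: for $\bar D\in M$ dense in $\bar{\mathbb P}$, the set $\{x:[x]\in\bar D\}\in M$ is dense in $\mathbb P$. For item 4, replace antichains of classes by representatives. So we work with $\mathbb P$.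

## 5. A decreasing $\kappa$-sequence with no lower bound

The proof of the theorem hinges on showing that $\mathbb Q$ is distributive over $V[g]$: intersections of $\lambda$ open dense sets are dense. The first thing to try is a decreasing sequence $c_0\ge c_1\ge\cdots$ with $c_{\xi+1}\in D_\xi$, taking unions (plus the supremum) at limits. It stops working at the limit step $\kappa$. Let $c_\xi=\lambda_\xi+1=[0,\lambda_\xi]$. By the example after Definition 6, $c_\xi\in\mathbb Q$, and $c_\eta\le c_\xi$ for $\xi\le\eta$. A lower bound $c$ would contain $\bigcup_\xi c_\xi=\lambda\in V$, against (F0). So $\mathbb Q$ is not closed under $\kappa$-sequences.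

This is not an artifact of bad luck. Let $D_\xi$ be the set of $d\in\mathbb Q$ with a subset in $V$ of size $\lambda_\xi$. It is open. It is dense: if $c\in\mathbb Q$ and $\beta=\max c$, then $c\cup[\beta,\beta+\lambda_\xi]\in\mathbb Q$ extends $c$, since adding fewer than $\lambda$ fixed points keeps a name slow. So meeting all $D_\xi$ forces us to add $V$-visible pieces whose sizes are cofinal in $\lambda$, yet $V$ must not see $\lambda$ many points of the whole.

The example in Section 3 shows how. At step $i$ we look at a coin. If it shows $0$, we make the move into $D_i$. If it shows $1$, we do nothing. A condition $p$ then knows a point of the $i$-th move only if it knows the coin. By genericity each task succeeds if we try it often enough.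

The $i$-th move $d_i$ is an element of $V[g]$. A maximal antichain $A_i$ decides which name $\sigma^i_a$ it is equal to, and $\sigma^i_a$ is slow only from some $\eta^i_a$ on. We therefore read the coin at a position that depends on $a\in A_i\cap g$ and lies at or beyond both $\rho(a)$ and $\eta^i_a$. If $p$ knows this coin, then $\rho(p)$ exceeds both numbers, and $p\cup a$ is a condition with $\rho(p\cup a)=\rho(p)$ that sees at most $\lambda_{\rho(p)}$ points of $d_i$. So all pieces known to $p$ obey the same bound $\lambda_{\rho(p)}$. The common bound matters: the construction may have $\mu>\kappa$ steps and there are only $\kappa$ coins, so one coin may serve more than $\kappa$ steps. The mere information that each piece has size $<\lambda$ would then not keep their sum below $\lambda$.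

Finally, the pieces must be recognizable: from a point $\alpha$ one has to read off in which step it could have been added. For this we carry out the construction along a chain of models in $V$, which puts the $i$-th move between ordinals $\gamma_i<\gamma_{i+1}$ that lie in $V$.

## 6. Chains of models

Let $\theta$ be a regular cardinal $>2^{2^{\lambda^+}}$, $\lhd$ a well-order of $H_\theta$, and $\mathfrak A=(H_\theta,\in,\lhd)$. There are at most $(2^\kappa)^{\lambda^+}=2^{\lambda^+}$ nice names, so $\mathcal N,\dot{\mathbb Q},\mathbb P$, all subsets of $\mathbb P$, and nice names for subsets of $\mathbb Q$ are in $H_\theta$.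

**Definition 7.** For an infinite cardinal $\mu<\lambda$, a *chain of length $\mu$* is a continuous increasing sequence $\langle M_i:i\le\mu\rangle\in V$ of $M_i\prec\mathfrak A$ with $\lambda\subseteq M_i$, $|M_i|=\lambda$, with $\langle\lambda_\xi\rangle_{\xi<\kappa},\mathbb R,\mathcal N,\dot{\mathbb Q},\mathbb P\in M_0$, and with $\langle M_k:k\le i\rangle\in M_{i+1}$ for $i<\mu$. Put $\gamma_i=M_i\cap\lambda^+$.

*Example.* Chains exist, with any prescribed element of $H_\theta$ in $M_0$. Take $M_0$ by Löwenheim–Skolem, let $M_{i+1}\prec\mathfrak A$ have size $\lambda$ and contain $M_i\cup\{\langle M_k:k\le i\rangle\}$, and take unions at limits.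

Each $\gamma_i$ is an ordinal $<\lambda^+$: if $\alpha\in M_i\cap\lambda^+$, then $\alpha\subseteq M_i$ by (T4), and $|M_i|=\lambda$. Since $M_i\in M_{i+1}$, $\gamma_i\in M_{i+1}$. So $\langle\gamma_i:i\le\mu\rangle$ is strictly increasing and continuous. Since $|\mathbb R|=\kappa<\lambda$, (T4) gives $\mathbb R\subseteq M_i$.

Let $M_i[g]=\{\dot x^g:\dot x\in M_i\text{ an }\mathbb R\text{-name}\}$. We claim $M_i[g]\prec(H_\theta[g],\in)$. Let $\varphi$ be a formula and $\dot y\in M_i$. Densely many $p\in\mathbb R$ either force $H_\theta[g]\models\neg\exists x\,\varphi(x,\dot y)$, or force $H_\theta[g]\models\varphi(\dot x_p,\dot y)$ for some name $\dot x_p\in H_\theta$. Mixing over a maximal antichain of these gives a name $\dot x\in H_\theta$ with $1\Vdash$ "$H_\theta[g]\models\exists x\,\varphi(x,\dot y)\to\varphi(\dot x,\dot y)$". By (T5) this property of $\dot x$ is definable in $H_\theta$, so by elementarity there is such an $\dot x$ in $M_i$. This is the Tarski–Vaught criterion. Also $g\in M_i[g]$, as the canonical name of $g$ is definable from $\mathbb R$.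

**(a)** $M_i[g]\cap H_\theta^V=M_i$. "$\supseteq$" holds by names $\check x$. If $\dot x\in M_i$ and $\dot x^g=x\in H_\theta^V$, some $p\in g$ forces $\dot x=\check x$. Here $p\in\mathbb R\subseteq M_i$, and $x$ is definable in $H_\theta$ from $p,\dot x,\mathbb R$, so $x\in M_i$.

**(b)** If $c\in\mathbb Q\cap M_i[g]$, then $\max c\in M_i[g]\cap\lambda^+=\gamma_i$ by (a), so $c\subseteq\gamma_i$.

## 7. Building a condition from moves released by coins

**Lemma 1.** *Let $\kappa\le\mu<\lambda$, let $\langle M_i:i\le\mu\rangle$ be a chain, $\sigma_0\in M_0$ a good name, $\zeta:\mu\to\kappa$ with $\zeta\in M_0$, and let $\langle\dot E_i:i<\mu\rangle\in V$ be names with $1\Vdash$ "$\dot E_i$ is open dense in $\dot{\mathbb Q}$" and $\langle\dot E_k:k\le i\rangle\in M_{i+1}$ for all $i<\mu$. Then there are names $\dot c_i$ $(i\le\mu)$ and a name $\dot w$ for a subset of $\mu$ such that, with $c_i=\dot c_i^g$ and $w=\dot w^g$, it is forced that:*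

1. *$c_0=\sigma_0^g$, every $c_i\in\mathbb Q$, and $c_k\le c_i$ for $i\le k\le\mu$. Moreover each $\dot c_i$ is a good name.*
2. *$c_{i+1}\in M_{i+1}[g]$; in fact $\dot c_{i+1}\in M_{i+1}$ (for $i<\mu$).*
3. *If $i\in w$, then $c_{i+1}\in E_i$.*
4. *If $p\in\mathbb R$, $i<\mu$ and $\rho(p)\le\zeta(i)$, then some $q\le p$ forces $i\in\dot w$.*

Here $w$ is the set of steps at which a move is made, and $\zeta$ lets the user of the lemma keep the $i$-th coin out of reach of conditions with $\rho(p)\le\zeta(i)$.

*Proof.* **Step 1: the recursion.** We define the names. The recursion takes place in $V$, all names are in $H_\theta$, and every choice is $\lhd$-least. We maintain that $\Vdash\dot c_i\in\dot{\mathbb Q}$ and $\Vdash\dot c_i\subseteq\gamma_i+1$. We write $c_i,d_i,E_i,w$ for the values in an arbitrary $V[g]$.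

Let $\dot c_0=\sigma_0$. By (b), $c_0\subseteq\gamma_0$.

*Successors.* By (F1), $c_i\cup\{\gamma_i\}\in\mathbb Q$. As $E_i$ is dense, there is a name $\dot d_i$ for an element of $E_i$ with $d_i\le c_i\cup\{\gamma_i\}$. By (F2), densely many $a\in\mathbb R$ admit $\sigma\in\mathcal N$ with $a\Vdash\dot d_i=\sigma$. Let $A_i$ be a maximal antichain of such conditions. For $a\in A_i$ choose $\sigma^i_a\in\mathcal N$ and $\eta^i_a<\kappa$ such that $a\Vdash\dot d_i=\sigma^i_a$ and $\sigma^i_a$ is $\eta^i_a$-slow. Put
$$n^i_a=\max(\eta^i_a,\rho(a),\zeta(i))<\kappa.\tag{2}$$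
Declare $i\in w$ iff $r(n^i_a)=0$ for the unique $a\in A_i\cap g$. Let $\dot c_{i+1}$ name $d_i$ if $i\in w$, and $c_i$ otherwise. Clearly $c_{i+1}\in\mathbb Q$.

*Limits.* $\dot c_j$ names $\bigcup_{i<j}c_i\cup\{\gamma_j\}$. Clearly $c_j\subseteq\gamma_j+1$. That $c_j\in\mathbb Q$ is shown in Steps 4 and 5, at stage $j$ of the recursion.

**Step 2: definability.** This shows that the $i$-th move stays below $\gamma_{i+1}$, and gives item 2. The sequence $\langle\dot c_k:k\le i+1\rangle$ uses only $M_k$ (through $\gamma_k$) and $\dot E_k$ for $k\le i$. So it is definable in $\mathfrak A$, by the recursion, from $i$, $\langle M_k:k\le i\rangle$, $\langle\dot E_k:k\le i\rangle$, $\sigma_0$, $\zeta$ and parameters in $M_0$; the forcing relations used are definable by (T5). All of these objects lie in $M_{i+1}$. Hence $\dot c_{i+1}\in M_{i+1}$ and $c_{i+1}\in M_{i+1}[g]$. By (b), $c_{i+1}\subseteq\gamma_{i+1}$, so the recursion hypothesis is maintained. Item 3 holds because $c_{i+1}=d_i\in E_i$ when $i\in w$.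

**Step 3: end-extension.** We show that new points of later sets come only above the earlier $\gamma_i$. Since $d_i\le c_i\cup\{\gamma_i\}$, we have $d_i\cap(\gamma_i+1)=c_i\cup\{\gamma_i\}$. So in both cases $c_i\subseteq c_{i+1}$ and $c_{i+1}\setminus c_i\subseteq[\gamma_i,\gamma_{i+1})$. We claim
$$c_i\subseteq c_k\quad\text{and}\quad c_k\setminus c_i\subseteq[\gamma_i,\lambda^+)\qquad(i\le k).\tag{3}$$
This is by induction on $k$. For $k+1$, $c_{k+1}\setminus c_i\subseteq(c_{k+1}\setminus c_k)\cup(c_k\setminus c_i)$, and $\gamma_k\ge\gamma_i$. At a limit $k$, an element of $c_k$ is $\gamma_k\ge\gamma_i$ or lies in some $c_{i'}$ with $i\le i'<k$.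

From (3) we get $c_k\cap(\max c_i+1)=c_i$ for $i\le k$. Recall $\max c_i\le\gamma_i$. If $\max c_i<\gamma_i$, the points of $c_k\setminus c_i$ are $\ge\gamma_i>\max c_i$. If $\max c_i=\gamma_i$, then $\gamma_i\in c_i$, so the points of $c_k\setminus c_i$ are $>\gamma_i=\max c_i$. So $c_k\le c_i$ once $c_k\in\mathbb Q$ is known.

**Step 4: $c_j$ is closed for limit $j$.** The set $c_j$ is nonempty with maximum $\gamma_j$. Let $\delta<\gamma_j$ be a limit point of $c_j$. By continuity choose $i<j$ with $\delta<\gamma_i$. By (3), $c_j\cap\gamma_i=c_i\cap\gamma_i$. So $\delta$ is a limit point of the closed set $c_i$, and $\delta\in c_i\subseteq c_j$.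

**Step 5: every $\dot c_j$, $j\le\mu$, is slow.** This is the heart of the proof, and it also completes the limit step of the recursion. Only (3) up to $j$ is used. Let $\sigma_0$ be $\eta_0$-slow, let $\xi_1<\kappa$ satisfy $\lambda_{\xi_1}\ge\mu$, and let $\rho(p)\ge\max(\eta_0,\xi_1)$. We bound $\dot c_j[p]\subseteq\gamma_j+1$. Let $\gamma_0\le\alpha\le\gamma_j$. By continuity there is a largest $i\le j$ with $\gamma_i\le\alpha$. So $\gamma_j+1$ is covered by $[0,\gamma_0)$, $\{\gamma_i:i\le j\}$ and the intervals $(\gamma_i,\gamma_{i+1})$ for $i<j$.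

*The part below $\gamma_0$.* By (3) with $i=0$, $\dot c_j[p]\cap\gamma_0\subseteq\sigma_0[p]$, which has size $\le\lambda_{\rho(p)}$ as $\rho(p)\ge\eta_0$.

*The points $\gamma_i$.* There are at most $\mu\le\lambda_{\xi_1}\le\lambda_{\rho(p)}$ of them.

*One interval.* Let $i<j$ and $Y=\dot c_j[p]\cap(\gamma_i,\gamma_{i+1})\neq\emptyset$. For $\alpha\in(\gamma_i,\gamma_{i+1})$, (3) gives $\alpha\in c_j\iff\alpha\in c_{i+1}$. Also $\alpha\notin c_i$, as $c_i\subseteq\gamma_i+1$. So it is forced that
$$\alpha\in c_j\iff(i\in w\ \wedge\ \alpha\in d_i).\tag{4}$$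
As $Y\neq\emptyset$, $p\Vdash i\in\dot w$. Choose $a\in A_i$ compatible with $p$ and let $n=n^i_a$. Since $n\ge\rho(a)$, $n\notin\mathrm{dom}(a)$. We claim $n\in\mathrm{dom}(p)$ and $p(n)=0$. If not, then either $n\notin\mathrm{dom}(p)$ or $p(n)=1$, and in both cases $p\cup a\cup\{(n,1)\}$ is a condition below $p$. It forces $a\in g$ and $r(n)=1$, so it forces $i\notin\dot w$, a contradiction.

So $n\in\mathrm{dom}(p)$, hence $n<\rho(p)$, and by (2) $\rho(a),\eta^i_a<\rho(p)$. Let $b=p\cup a$. By (1), $\rho(b)=\rho(p)\ge\eta^i_a$. By (4), $b\Vdash Y\subseteq\dot d_i=\sigma^i_a$. So $Y\subseteq\sigma^i_a[b]$ and $|Y|\le\lambda_{\rho(b)}=\lambda_{\rho(p)}$.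

*Altogether.* There are at most $|j|\le\mu\le\lambda_{\rho(p)}$ intervals, so $|\dot c_j[p]|\le\lambda_{\rho(p)}$. Thus $\dot c_j$ is $\max(\eta_0,\xi_1)$-slow. With Step 4, $\Vdash\dot c_j\in\dot{\mathbb Q}$ for limit $j$, so the recursion continues. All $\dot c_j$ are slow and forced to be nonempty, closed and bounded, so they are good. With Step 3 this proves item 1.

**Step 6: item 4.** We show that a coin beyond $\rho(p)$ can still be set to $0$. Let $\rho(p)\le\zeta(i)$. Choose $a\in A_i$ compatible with $p$ and let $n=n^i_a$. By (2), $n\ge\rho(a)$ and $n\ge\zeta(i)\ge\rho(p)$, so $n\notin\mathrm{dom}(p)\cup\mathrm{dom}(a)$. So $q=p\cup a\cup\{(n,0)\}$ is a condition below $p$, and it forces $i\in\dot w$. $\square$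

## 8. Distributivity of $\mathbb Q$ over $V[g]$

**Lemma 2.** *In $V[g]$ the intersection of any $\lambda$ open dense subsets of $\mathbb Q$ is open dense. Hence forcing with $\mathbb Q$ over $V[g]$ adds no new $\lambda$-sequences of elements of $V[g]$.*

*Proof.* Intersections of open sets are open, so only density is at stake.

**Step 1: $\mu$ sets, $\kappa\le\mu<\lambda$.** Here we apply Lemma 1 with bookkeeping that tries each task with coins arbitrarily far out. Let $\mu$ be a cardinal with $\kappa\le\mu<\lambda$, let $\langle D_\xi:\xi<\mu\rangle$ be open dense, and $c\in\mathbb Q$. Take $\sigma_0\in\mathcal N$ with $\sigma_0^g=c$. Take a name $\langle\dot D_\xi:\xi<\mu\rangle\in H_\theta$ for the sequence with each $\dot D_\xi$ forced by $1$ to be open dense. To arrange this, fix a condition in $g$ forcing that the original name is a sequence of open dense sets, and let $\dot D_\xi$ name $\mathbb Q$ if that condition is not in the generic. Let $e=(e_0,e_1):\mu\to\mu\times\kappa$ be a surjection in $V$. Take a chain of length $\mu$ with $\sigma_0,\langle\dot D_\xi\rangle,e\in M_0$. Apply Lemma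 1 with $\zeta=e_1$ and $\dot E_i=\dot D_{e_0(i)}$; since $i\in\lambda\subseteq M_{i+1}$, $\langle\dot E_k:k\le i\rangle\in M_{i+1}$.

Let $\xi<\mu$. Given $p\in\mathbb R$, choose $i$ with $e(i)=(\xi,\rho(p))$. As $\rho(p)\le\zeta(i)$, by Lemma 1(4) some $q\le p$ forces $i\in\dot w$. By genericity there is $i\in w$ with $e_0(i)=\xi$. Then $c_\mu\le c_{i+1}\in D_\xi$, so $c_\mu\in D_\xi$. Thus $c_\mu\le c_0=c$ and $c_\mu\in\bigcap_{\xi<\mu}D_\xi$. Families of fewer than $\kappa$ sets are covered by repeating members.

**Step 2: $\lambda$ sets.** Here the singularity of $\lambda$ is used. Given $\langle D_\xi:\xi<\lambda\rangle$, the sets $D^*_\alpha=\bigcap_{\xi<\lambda_\alpha}D_\xi$ $(\alpha<\kappa)$ are open dense by Step 1. As $\kappa<\lambda$, Step 1 applies to $\langle D^*_\alpha:\alpha<\kappa\rangle$, and $\bigcap_{\alpha<\kappa}D^*_\alpha=\bigcap_{\xi<\lambda}D_\xi$.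

**Step 3: sequences.** Now we decide all values of a function at once. Let $c_0$ force that $\dot f$ is a function from $\lambda$ to a set in $V[g]$. For $\xi<\lambda$ let $D_\xi$ be the set of $c$ that are incompatible with $c_0$, or extend $c_0$ and decide $\dot f(\xi)$. Each $D_\xi$ is open dense. Below any $c_1\le c_0$ there is $c\in\bigcap_{\xi<\lambda}D_\xi$. It is compatible with $c_0$, so it decides all of $\dot f$. $\square$

## 9. The generic club, cardinals, and GCH

Let $G$ be $\mathbb P$-generic, $g,h$ as in (F3), and $C=\bigcup h$.

**Item 1.** *We check that $C$ is a club and reduce a large $X$ to (F0).* By (F1), $\{c\in\mathbb Q:\max c\ge\beta\}$ is dense for every $\beta<\lambda^+$, so $C$ is unbounded. If $c\in h$ and $\alpha\in C\cap(\max c+1)$, say $\alpha\in c'\in h$, take $c''\in h$ below both. Then $\alpha\in c''\cap(\max c+1)=c$. So $C\cap(\max c+1)=c$ for $c\in h$. If $\delta<\lambda^+$ is a limit point of $C$, choose $c\in h$ with $\max c\ge\delta$; then $\delta$ is a limit point of $c$, so $\delta\in c\subseteq C$. Thus $C$ is closed.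

Suppose $X\in V$, $X\subseteq C$ and $|X|^V\ge\lambda$. Then $X\subseteq\lambda^+$ has order type $\ge\lambda$. Its initial segment $X_0\in V$ of order type $\lambda$ is bounded in $\lambda^+$, since $\lambda^+$ is regular in $V$. Choosing $c\in h$ with $\max c\ge\sup X_0$ gives $X_0\subseteq C\cap(\max c+1)=c$, contradicting (F0). $\square$

**Item 2.** *We treat cardinals $\le\lambda^+$ by distributivity and large ones by counting.* Let $\nu\le\lambda^+$ be regular in $V$, and suppose $V[G]$ has a cofinal map into $\nu$ from some $\alpha<\nu$. Composing with a surjection $\lambda\to\alpha$ from $V$ (as $|\alpha|^V\le\lambda$) gives a $\lambda$-sequence of ordinals with the same range. By Lemma 2 it is in $V[g]$. So $\nu$ has cofinality $<\nu$ in $V[g]$: this sequence, restricted to a set of representatives in $V$ under the surjection, recovers the cofinal map from $\alpha$. That is impossible, since $\mathbb R$ preserves cofinalities. Hence regular cardinals $\le\lambda^+$ stay regular. Cardinals $\le\lambda^+$, being regular or limits of regular cardinals, are preserved.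

Counting nice names, $(2^\lambda)^{V[g]}\le\big((2^\kappa)^\lambda\big)^V=(2^\lambda)^V$. In $V[g]$ every bounded subset of $\lambda^+$ is a subset of one of $\lambda^+$ ordinals of size $\le\lambda$. So there are at most $\lambda^+\cdot2^\lambda=2^\lambda$ of them, and $|\mathbb Q|\le2^\lambda$. By (T1), $\mathbb R$ and then $\mathbb Q$ preserve the regularity of regular cardinals $>2^\lambda$, hence all cardinals $>2^\lambda$. If $2^\lambda=\lambda^+$, every regular cardinal of $V$ stays regular, so all cardinals and cofinalities are preserved. $\square$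

**Item 5.** *We combine closure of $\mathbb R$ with distributivity of $\mathbb Q$.* A sequence in $V[G]$ of length $<\chi$ of elements of $V$ is in $V[g]$ by Lemma 2, and in $V$ because $\mathbb R$ is $<\chi$-closed.

Assume GCH and $\chi=\kappa$; by item 2, cardinals are preserved. In $V[g]$ there are no new subsets of infinite $\nu<\kappa$. For $\nu\ge\kappa$ there are in $V$ at most $(2^\kappa)^\nu=2^\nu=\nu^+$ nice names for subsets of $\nu$. So GCH holds in $V[g]$. By Lemma 2, $V[G]$ has no subsets of $\lambda$ outside $V[g]$, so $2^\nu=\nu^+$ in $V[G]$ for $\nu\le\lambda$. For $\nu\ge\lambda^+$, since $|\mathbb Q|\le2^\lambda=\lambda^+$, there are in $V[g]$ at most $(2^{\lambda^+})^\nu=\nu^+$ nice $\mathbb Q$-names for subsets of $\nu$. So GCH holds in $V[G]$. $\square$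

## 10. Generic conditions over the last model of a chain

**Item 3.** Let $\theta$ be as in Section 6, and let $S\subseteq\mathcal P_{\lambda^+}(H_\theta)$ be the set of all $M=M_\kappa$ for chains $\langle M_i:i\le\kappa\rangle$ of length $\kappa$.

**Step 1: $S$ is stationary.** We interleave a chain with a given club. Let $K\subseteq\mathcal P_{\lambda^+}(H_\theta)$ be club. Build a chain together with sets $K_i\in K$ $(i<\kappa)$ such that $M_i\subseteq K_i\subseteq M_{i+1}$. Given $M_i$, choose $K_i\in K$ containing it, then $M_{i+1}\prec\mathfrak A$ of size $\lambda$ containing $K_i\cup\{\langle M_k:k\le i\rangle\}$; at limits take unions. This is possible since $|M_i|,|K_i|\le\lambda$. Then $\langle K_i:i<\kappa\rangle$ is increasing, and $M_\kappa=\bigcup_{i<\kappa}K_i\in K\cap S$.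

**Step 2: the candidate.** We apply Lemma 1 so that the $i$-th move enters every open dense set of $\mathbb Q$ known to $M_i[g]$. Let $M=M_\kappa\in S$ and $(p,\sigma)\in M\cap\mathbb P$. By continuity $(p,\sigma)\in M_{i_0}$ for some $i_0<\kappa$. The tail $\langle M_{i_0+i}:i\le\kappa\rangle$ is again a chain with the same last model, because $\langle M_{i_0+k}:k\le i\rangle$ is definable from $i_0$ and $\langle M_k:k\le i_0+i\rangle$. So we may assume $(p,\sigma)\in M_0$.

Let $\zeta(i)=i$ for $i<\kappa$; clearly $\zeta\in M_0$. Let $\dot E_i$ be the $\lhd$-least name in $H_\theta$ for the intersection of all open dense subsets of $\mathbb Q$ that belong to $M_i[g]$. As $|M_i|=\lambda$, these are at most $\lambda$ sets, so $\dot E_i$ is forced open dense by Lemma 2. The sequence $\langle\dot E_k:k\le i\rangle$ is definable in $\mathfrak A$ from $\langle M_k:k\le i\rangle$ and parameters in $M_0$, so it lies in $M_{i+1}$. Apply Lemma 1 with $\mu=\kappa$ and $\sigma_0=\sigma$. Let $\sigma^*\in\mathcal N$ be equivalent to the good name $\dot c_\kappa$, and let $q=(p,\sigma^*)$. By Lemma 1(1), $\Vdash\sigma^*\le\sigma$,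 so $q\le(p,\sigma)$.

**Step 3: translating a dense set of $\mathbb P$ to $\mathbb Q$.** To meet $D\subseteq\mathbb P$ we pass to an open dense subset of $\mathbb Q$ in $V[g]$. Let $D\in M$ be dense in $\mathbb P$, let $G\ni q$ be generic over $V$, with $g,h$ as in (F3). In $V[g]$ put
$$D'=\{d\in\mathbb Q:\exists(b,\sigma')\in D\ (b\in g\ \wedge\ d\le\sigma'^g)\}.$$
$D'$ is open. For density let $d=\sigma_1^g$ with $\sigma_1\in\mathcal N$. The set of $b\in\mathbb R$ such that for some $\sigma'$ both $(b,\sigma')\in D$ and $b\Vdash\sigma'\le\sigma_1$ is dense in $\mathbb R$, because any $(b_0,\sigma_1)$ has an extension in $D$. So it meets $g$, giving $\sigma'^g\in D'$ with $\sigma'^g\le d$.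

**Step 4: $w$ is unbounded in $\kappa$.** This makes sure that a move happens after $D$ has appeared. Given $p'\in\mathbb R$ and $i_0<\kappa$, take $i<\kappa$ with $i\ge\max(i_0,\rho(p'))$. Then $\rho(p')\le\zeta(i)$, and by Lemma 1(4) some extension of $p'$ forces $i\in\dot w$.

**Step 5: meeting $D$ inside $M$.** Since $D\in M=\bigcup_{i<\kappa}M_i$, choose $i\in w$ with $D\in M_i$. The set $D'$ is definable in $H_\theta[g]$ from $D,g$ and parameters in $M_i[g]$, so $D'\in M_i[g]$. Therefore $c_{i+1}\in E_i\subseteq D'$. By Lemma 1(2), $D,g,c_{i+1}\in M_{i+1}[g]\prec H_\theta[g]$. So there is $(b,\sigma')\in D\cap M_{i+1}[g]$ with $b\in g$ and $c_{i+1}\le\sigma'^g$. By (a), $(b,\sigma')\in M_{i+1}\subseteq M$.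

It remains to see that $(b,\sigma')\in G$. Since $q\in G$, $c_\kappa=\sigma^{*g}\in h$. Since $c_\kappa\le c_{i+1}\le\sigma'^g$ and $h$ is a filter, $\sigma'^g\in h$. By (F3), $(b,\sigma')\in G\cap D\cap M$. So $q$ is $(M,\mathbb P)$-generic. $\square$

## 11. Presaturation from distributivity and a small first step

**Item 4.** *We pull the sequence of chosen antichain elements back to $V[g]$, where the chain condition of $\mathbb R$ bounds the possibilities.* Let $A_i$ $(i<\lambda)$ be maximal antichains of $\mathbb P$ and $q_0\in\mathbb P$. Let $G\ni q_0$ be generic, and in $V[G]$ let $x_i$ be the unique element of $A_i\cap G$. By Lemma 2, $\langle x_i:i<\lambda\rangle\in V[g]$. So there are $q=(p,\sigma)\le q_0$ and an $\mathbb R$-name $\dot f$ for a function on $\lambda$ such that $q\Vdash\langle\dot x_i:i<\lambda\rangle=\dot f^g$. Let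
$$B_i=\{x\in A_i:\exists b\le p\ \ b\Vdash_{\mathbb R}\dot f(i)=\check x\}.$$
Conditions $b$ witnessing $x\in B_i$ for distinct $x$ are incompatible, so $|B_i|\le\chi\le\lambda$ by the $\chi^+$-c.c.

If $x\in A_i$ is compatible with $q$, take a generic $G$ with $x,q\in G$. Then $x=x_i=\dot f^g(i)$ and $p\in g$, so some $b\in g$ with $b\le p$ forces $\dot f(i)=\check x$, and $x\in B_i$. Hence at most $\chi$ elements of $A_i$ are compatible with $q$. As $q_0$ was arbitrary, such $q$ are dense. $\square$

This completes the proof of the Theorem: $|\mathbb R|=\kappa$ is in Section 3, the statement on $\lambda$-sequences is Lemma 2, and the five items have been proved.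

## 12. Ground model subsets of $C$ of every size below $\lambda$

For the poset of the Theorem the threshold $\lambda$ is exact.

**Proposition.** *For every cardinal $\nu<\lambda$, $C$ contains some $X\in V$ with $|X|^V\ge\nu$.*

*Proof.* Let $\mu<\lambda$ be regular with $\mu>\max(\kappa,\nu)$, and let $\delta$ be the supremum of the first $\mu$ elements of $C$. As $\mu$ stays regular, $\mathrm{cf}(\delta)=\mu$ in $V[G]$. Now $\mathrm{cf}^V(\delta)$ is regular in $V$ and $<\lambda$ (it is at most $|\delta|\le\lambda$ and $\lambda$ is singular), so it stays regular by item 2, and therefore equals $\mathrm{cf}^{V[G]}(\delta)=\mu$. Let $f:\mu\to\delta$ in $V$ be increasing, continuous and cofinal.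

By Lemma 2, $C\cap\delta\in V[g]$. The sets $C\cap\delta$ and $f[\mu]$ are both club in $\delta$, which has uncountable cofinality $\mu$ in $V[g]$. So $f^{-1}[C]$ is a club of $\mu$ in $V[g]$. As $|\mathbb R|=\kappa<\mu$, $\mathbb R$ is $\mu$-c.c., and Observation A gives a club $E\in V$ of $\mu$ with $E\subseteq f^{-1}[C]$. Then $X=f[E]\in V$ is a subset of $C$ of size $\mu\ge\nu$. $\square$
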